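\title{Almost disjoint families of positive sets on a successor cardinal}

\begin{abstract}
Let $\kappa=\nu^+$ and let $\theta<\kappa$ be a regular cardinal different from $\operatorname{cf}(\nu)$. We prove in ZFC that if $J$ is a $\kappa$-complete ideal on $\kappa$ extending the nonstationary ideal restricted to points of cofinality $\theta$, then every $J$-positive set contains $\kappa^+$ many $J$-positive sets whose pairwise intersections are bounded. This answers a question from a paper of Matet. When $2^\nu=\kappa$ the conclusion follows from a diamond principle; here no cardinal arithmetic is assumed. The proof builds a matrix of sets in which, after bounded pieces are removed, every point lies in fewer than $\nu$ sets of a row, and then extracts an almost disjoint family from such a row. We also show that $\kappa^+$ cannot be replaced by $\kappa^{++}$ or by $2^\kappa$.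
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $\kappa$ is a regular uncountable cardinal, and regular cardinals are infinite. An \emph{ideal on $\kappa$} is a nonempty collection $J$ of subsets of $\kappa$ that contains all singletons, does not contain $\kappa$, and is closed under subsets and under unions of two members. The members of $J^+=P(\kappa)\setminus J$ are the \emph{$J$-positive} sets. For $A\in J^+$, the restriction $J\vert A=\{B\subseteq\kappa: B\cap A\in J\}$ is again an ideal. The ideal $J$ is \emph{$\kappa$-complete} if it is closed under unions of fewer than $\kappa$ members; for $\kappa=\nu^+$ this means unions of at most $\nu$ members. A $\kappa$-complete ideal contains every bounded subset of $\kappa$, since such a set is a union of fewer than $\kappa$ singletons. So its positive sets are cofinal in $\kappa$.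

Two ideals play a special role. The first is $I_\kappa$, the ideal of bounded subsets of $\kappa$, which is the smallest $\kappa$-complete ideal. The second is the nonstationary ideal $NS_\kappa$: a \emph{club} is a closed unbounded subset of $\kappa$, a set is \emph{nonstationary} if it is disjoint from some club, and $NS_\kappa$ is $\kappa$-complete because an intersection of fewer than $\kappa$ clubs is a club. For $X\subseteq\kappa$ let
\[
\operatorname{acc}(X)=\{\alpha\in\kappa\setminus\{0\}:\sup(X\cap\alpha)=\alpha\}
\]
be the set of accumulation points of $X$. It is a club whenever $X$ is cofinal in $\kappa$, and $\operatorname{acc}(\kappa)$ is the set of nonzero limit ordinals below $\kappa$. For a cardinal $\theta$ let $E^\kappa_\theta=\{\alpha\in\operatorname{acc}(\kappa):\operatorname{cf}(\alpha)=\theta\}$. If $\theta<\kappa$ is regular, this set is stationary, so $NS_\kappa\vert E^\kappa_\theta$ is a $\kappa$-complete ideal.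

Saturation measures how many positive sets can be kept apart from one another. For a cardinal $\rho$ and $Y\subseteq P(\kappa)$, the ideal $J$ is \emph{$Y$-$\rho$-saturated} if there is no $Q\subseteq J^+$ with $|Q|=\rho$ such that $A\cap B\in Y$ for any two distinct $A,B\in Q$. The choice $Y=J$ gives the usual notion of a $\rho$-saturated ideal. The smaller $Y$ is, the harder it is to find such a family $Q$, and the more is said by finding one. For $Y=\{\emptyset\}$ the members of $Q$ are disjoint, so $|Q|\le\kappa$ and nothing can be asked beyond $\kappa$. The choice $Y=I_\kappa$ is the next strictest: it asks for positive sets with pairwise bounded intersections, which we call \emph{almost disjoint}. Such a family has at most $2^\kappa$ members. It can have more than $\kappa$ members: a diagonal construction (Lemma~\ref{lem:ad}) gives $\kappa^+$ almost disjoint cofinal sets, so $I_\kappa$ itself is not $I_\kappa$-$\kappa^+$-saturated. We will use without comment that cofinal sets $A_\xi$ with $A_\xi\cap A_\eta$ bounded for $\xi\ne\eta$ are pairwise distinct.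

For larger ideals, diamond principles provide the largest conceivable families. The principle $\diamondsuit_\kappa[J]$ asserts that there are sets $s_\alpha\subseteq\alpha$ $(\alpha<\kappa)$ such that
\[
G_X=\{\alpha<\kappa:s_\alpha=X\cap\alpha\}\in J^+\qquad\text{for every }X\subseteq\kappa .
\]
It is folklore that $J$ is then not $I_\kappa$-$2^\kappa$-saturated. Indeed, if $X\ne X'$ and $\gamma$ lies in exactly one of the two sets, then $G_X\cap G_{X'}\subseteq\gamma+1$; so for $\kappa$-complete $J$ the sets $G_X$ are $2^\kappa$ almost disjoint positive sets. A theorem of Shelah, quoted in \cite{Matet}, says when the diamond is available: if $\kappa=\nu^+=2^\nu$ and $\theta<\kappa$ is regular with $\theta\ne\operatorname{cf}(\nu)$, then $\diamondsuit_\kappa[J]$ holds for every $\kappa$-complete ideal $J$ extending $NS_\kappa\vert E^\kappa_\theta$. The following problem, posed in \cite{Matet}, drops the hypothesis $2^\nu=\kappa$.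

\begin{quote}
\textbf{Problem.} Let $\kappa=\nu^+$ and let $\theta<\kappa$ be regular with $\theta\ne\operatorname{cf}(\nu)$. Is it true that no $\kappa$-complete ideal on $\kappa$ extending $NS_\kappa\vert E^\kappa_\theta$ is $I_\kappa$-$\kappa^+$-saturated?
\end{quote}

The route through diamonds is closed when $2^\nu>\kappa$. If $\diamondsuit_\kappa[J]$ holds for a $\kappa$-complete $J$ and $X\subseteq\nu$, then $G_X$ contains some $\alpha\ge\nu$, and $s_\alpha=X$; hence $2^\nu\le\kappa$. Still, $\kappa^+$ is the number that needs no arithmetic in the case of $I_\kappa$, and one may expect it to persist. The obstacle is that the cofinal sets of the diagonal construction have no reason to be $J$-positive. We show that the answer is yes.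

From now on $\kappa=\nu^+$, where $\nu$ is an infinite cardinal, and
\[
W=\{\alpha\in\operatorname{acc}(\kappa):\operatorname{cf}(\alpha)\ne\operatorname{cf}(\nu)\}.
\]

\begin{theorem}\label{thm:main}
Let $J$ be a $\kappa$-complete ideal on $\kappa=\nu^+$, and let $A\subseteq\kappa$ be such that $A\cap W\cap C\in J^+$ for every club $C\subseteq\kappa$. Then there are $\kappa^+$ many $J$-positive subsets of $A$ whose pairwise intersections are bounded in $\kappa$.
\end{theorem}

\begin{corollary}\label{cor:problem}
If $\theta<\kappa=\nu^+$ is regular and $\theta\ne\operatorname{cf}(\nu)$, then no $\kappa$-complete ideal on $\kappa$ extending $NS_\kappa\vert E^\kappa_\theta$ is $I_\kappa$-$\kappa^+$-saturated. Moreover, for such an ideal $J$, every $A\in J^+$ contains $\kappa^+$ many $J$-positive sets with pairwise bounded intersections.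
\end{corollary}

\begin{corollary}\label{cor:conc}
If $J\supseteq NS_\kappa$ is a $\kappa$-complete and $I_\kappa$-$\kappa^+$-saturated ideal on $\kappa=\nu^+$, then $\{\alpha\in\operatorname{acc}(\kappa):\operatorname{cf}(\alpha)\ne\operatorname{cf}(\nu)\}\in J$.
\end{corollary}

The number $\kappa^+$ is the best that ZFC can prove.

\begin{theorem}\label{thm:cohen}
Let $\kappa=\nu^+$ and $2^\kappa=\kappa^+$ in $V$, let $\lambda\ge\kappa^{++}$ be a cardinal, and let $G$ be generic for adding $\lambda$ Cohen reals. In $V[G]$ we have $\kappa=\nu^+$ and $2^\kappa\ge\lambda\ge\kappa^{++}$, and there are no $\kappa^{++}$ many stationary subsets of $\kappa$ with pairwise nonstationary intersections. Hence, in $V[G]$, for every regular $\theta<\kappa$ the ideal $NS_\kappa\vert E^\kappa_\theta$ is $I_\kappa$-$\kappa^{++}$-saturated. So in Corollary~\ref{cor:problem}, $\kappa^+$ cannot be replaced by $\kappa^{++}$ or by $2^\kappa$ in ZFC.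
\end{theorem}

Section~\ref{sec:example} presents the method for $\kappa=\omega_2$ and $\theta=\omega$. The general proof has two independent halves: Section~\ref{sec:thin} constructs a family of positive sets that overlap little, and Section~\ref{sec:extract} refines any such family to an almost disjoint one. Section~\ref{sec:hyp} discusses the hypotheses; in particular, $\theta\ne\operatorname{cf}(\nu)$ cannot be dropped if a supercompact cardinal is consistent (Remark~\ref{rem:MM}). Section~\ref{sec:cohen} proves Theorem~\ref{thm:cohen}.

\section{Matrices of sets and the case $\kappa=\omega_2$, $\theta=\omega$}\label{sec:example}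

The model for the construction is the Ulam matrix, which splits a positive set into $\kappa$ disjoint positive pieces.

\begin{example}\label{ex:ulam}
Let $J$ be a $\kappa$-complete ideal on $\kappa=\nu^+$ and $A\in J^+$. For $\alpha<\kappa$ fix an injection $e_\alpha:\alpha\to\nu$, and for $\xi<\kappa$ and $i<\nu$ put $A^i_\xi=\{\alpha\in A:\alpha>\xi,\ e_\alpha(\xi)=i\}$. The column $\xi$ has $\nu$ entries with union $A\setminus(\xi+1)\in J^+$, so some entry $A^{i_\xi}_\xi$ is positive. There are $\nu^+$ columns and $\nu$ rows, so one row $i$ equals $i_\xi$ for $\kappa$ many $\xi$. The entries of a row are disjoint because each $e_\alpha$ is injective.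
\end{example}

To obtain $\kappa^+$ sets we need $\kappa^+$ columns. A point $\alpha$ cannot label $\kappa^+$ columns injectively by ordinals below $\nu$. If the columns are indexed by subsets $X$ of $\kappa$, however, then $\alpha$ can look at the trace $X\cap\alpha$. A diamond sequence makes $\alpha$ accept exactly one trace. Without it, we give $\alpha$ a small subset of $\alpha$ in each row, and let $\alpha$ accept every $X$ that this small set meets cofinally.

Let $\kappa=\omega_2$, $\nu=\omega_1$, $E=E^{\omega_2}_\omega$, and let $J\supseteq NS_{\omega_2}\vert E$ be $\omega_2$-complete. Fix almost disjoint cofinal sets $X_\xi\subseteq\omega_2$ for $\xi<\omega_3$. For $\alpha\in E$ with $\alpha\ge\omega_1$ fix a bijection $e_\alpha:\omega_1\to\alpha$, and let $K^\alpha_i=e_\alpha[i]$ for $i<\omega_1$; these are countable sets. The entries of the matrix are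
\[
S^i_\xi=\{\alpha\in E\setminus\omega_1: X_\xi\cap K^\alpha_i\text{ is cofinal in }\alpha\}.
\]

\emph{Columns.} Let $\alpha\in E\setminus\omega_1$ be an accumulation point of $X_\xi$, and let $x_0<x_1<\cdots$ be points of $X_\xi$ with supremum $\alpha$. The countably many ordinals $e_\alpha^{-1}(x_n)$ lie below some $i<\omega_1$, so all $x_n$ lie in $K^\alpha_i$ and $\alpha\in S^i_\xi$. Thus column $\xi$ covers $E\cap C$ for a club $C$. This set is $J$-positive, the column has $\omega_1$ entries, and so one entry is positive. As before, one row $i$ contains $\omega_3$ positive entries. Discard the other columns and call the entries $S_\xi$ $(\xi<\omega_3)$.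

\emph{Rows.} The sets $S_\xi$ need not be almost disjoint, since one countable set can meet many $X_\xi$ cofinally. But fix $\beta<\omega_3$. The at most $\omega_2$ sets $X_\eta$ $(\eta<\beta)$ can be made disjoint by cutting off an initial segment $f(\eta)<\omega_2$ from each (Lemma~\ref{lem:trim}). If $\alpha\in S_\eta$ and $\alpha>f(\eta)$, then $K^\alpha_i$ contains a point of $X_\eta\setminus f(\eta)$. A countable set meets only countably many members of a disjoint family. Hence every $\alpha$ lies in only countably many of the trimmed sets $S_\eta\setminus(f(\eta)+1)$, $\eta<\beta$.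

\emph{Extraction.} Suppose first that ``countably many'' were ``at most two''. Try to build an almost disjoint family greedily. At a stage where only indices below $\beta$ have been used, look for $\xi\ge\beta$ and a trimming $g:\beta\to\omega_2$ such that
\[
S_\xi\setminus\bigcup_{\eta<\beta}\bigl(S_\eta\setminus g(\eta)\bigr)
\]
is positive. This set meets each $S_\eta$ with $\eta<\beta$ only below $g(\eta)$, so it is almost disjoint from all sets chosen earlier. If the search always succeeds, we are done after $\omega_3$ steps. If it fails at $\beta_1$, then every later $S_\xi$ is covered modulo $J$ by the block of sets $S_\eta$, $\eta<\beta_1$, however they are trimmed. In that case discard the block and start again with the indices from $\beta_1$ on. Suppose that we fail three times, at $\beta_1<\beta_2<\beta_3$. Trim the sets $S_\eta$, $\eta<\beta_3$, so that no point lies in three of them. The positive set $S_{\beta_3}$ is covered modulo $J$ by each of the three trimmed blocks, so one of its points is covered by all three, which is absurd. So at most two attempts fail. In the true situation we restart $\omega_1$ times if necessary. If all these attempts fail,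 then $\omega_2$-completeness gives a point covered by $\omega_1$ blocks, which lies in uncountably many trimmed sets.

For general $\nu$, ``countable'' becomes ``of size less than $\nu$'', and the rows are indexed by $\operatorname{cf}(\nu)$. Only the argument for the columns needs a new case, which arises for singular $\nu$.

\section{Thin families}\label{sec:thin}

We begin with the two facts on almost disjoint sets that were used above.

\begin{lemma}\label{lem:ad}
There are cofinal sets $X_\xi\subseteq\kappa$ $(\xi<\kappa^+)$ such that $X_\xi\cap X_\eta$ is bounded for $\xi\ne\eta$.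
\end{lemma}

\begin{proof}
Define $h_\xi:\kappa\to\kappa$ by recursion on $\xi<\kappa^+$. Let $h_0$ be constantly $0$. For $\xi>0$, list $\xi$ as $\{\eta_k:k<\kappa\}$, with repetitions if necessary, and put
\[
h_\xi(\gamma)=\sup\{h_{\eta_k}(\gamma)+1:k\le\gamma\},
\]
which is below $\kappa$ by regularity. If $\eta=\eta_k<\xi$, then $h_\eta(\gamma)<h_\xi(\gamma)$ for all $\gamma\ge k$, so the graphs of $h_\eta$ and $h_\xi$ share fewer than $\kappa$ points. Let $X_\xi$ be the image of the graph of $h_\xi$ under a fixed bijection $\kappa\times\kappa\to\kappa$. Then $|X_\xi|=\kappa$ and $|X_\xi\cap X_\eta|<\kappa$ for $\xi\ne\eta$, and by regularity a subset of $\kappa$ is bounded exactly when it has size less than $\kappa$.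
\end{proof}

\begin{lemma}\label{lem:trim}
Let $\beta<\kappa^+$ and let $X_\eta\subseteq\kappa$ $(\eta<\beta)$ have pairwise bounded intersections. Then there is $f:\beta\to\kappa$ such that the sets $X_\eta\setminus f(\eta)$ $(\eta<\beta)$ are pairwise disjoint.
\end{lemma}

\begin{proof}
List $\beta$ without repetitions as $\{\eta_k:k<\delta\}$ with $\delta\le\kappa$. For $k<\delta$ the set $\bigcup_{l<k}(X_{\eta_k}\cap X_{\eta_l})$ is a union of fewer than $\kappa$ bounded sets, so it has a strict upper bound $f(\eta_k)<\kappa$. For $l<k$ the set $X_{\eta_k}\setminus f(\eta_k)$ is disjoint from $X_{\eta_l}$.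
\end{proof}

The property of the rows found in Section~\ref{sec:example} is the following.

\begin{definition}\label{def:thin}
A sequence $\langle S_\xi:\xi<\kappa^+\rangle$ of subsets of $\kappa=\nu^+$ is \emph{thin} if for every $\beta<\kappa^+$ there is $g:\beta\to\kappa$ such that
\[
|\{\eta<\beta:\alpha\in S_\eta\setminus g(\eta)\}|<\nu\qquad\text{for every }\alpha<\kappa .
\]
\end{definition}

The bound ``fewer than $\nu$'' sits between two extremes. With ``at most one'' the definition describes sequences with pairwise bounded intersections: one direction is Lemma~\ref{lem:trim}, and conversely $S_\eta\cap S_\zeta\subseteq\max\{g(\eta),g(\zeta)\}$ if the trimmed sets are disjoint. With ``at most $\nu$'' every sequence qualifies: list $\beta$ as $\{\eta_k:k<\delta\}$ without repetitions, with $\delta\le\kappa$, and let $g(\eta_k)=k+1$; then $\alpha\ge g(\eta_k)$ holds only for $k<\alpha$, and $|\alpha|\le\nu$. So thinness is the weakest requirement of this form that has content.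

To get a thin row, the sets attached to a point $\alpha$ must have size less than $\nu$. Let $\mu=\operatorname{cf}(\nu)$ and fix an increasing sequence $\langle\nu_i:i<\mu\rangle$ of ordinals cofinal in $\nu$. For $\nu\le\alpha<\kappa$ we have $|\alpha|=\nu$; fix a bijection $e_\alpha:\nu\to\alpha$ and put $K^\alpha_i=e_\alpha[\nu_i]$. Then
\begin{equation}\label{eq:K}
\alpha=\bigcup_{i<\mu}K^\alpha_i,\qquad K^\alpha_i\subseteq K^\alpha_j\ \text{ for } i<j<\mu,\qquad |K^\alpha_i|<\nu .
\end{equation}
The difficulty is that a small set might be unable to meet a given set cofinally in $\alpha$. The mismatch between $\operatorname{cf}(\alpha)$ and the length $\mu$ of the chain \eqref{eq:K} prevents this.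

\begin{lemma}\label{lem:capture}
Let $\alpha\in W\setminus\nu$ and let $X\cap\alpha$ be cofinal in $\alpha$. Then $X\cap K^\alpha_i$ is cofinal in $\alpha$ for some $i<\mu$.
\end{lemma}

\begin{proof}
Let $D\subseteq X\cap\alpha$ be cofinal in $\alpha$ of order type $\operatorname{cf}(\alpha)$, and for $d\in D$ let $h(d)$ be the least $i<\mu$ with $d\in K^\alpha_i$.

If $\operatorname{cf}(\alpha)<\mu$, then $h$ has fewer than $\mu$ values, so they are bounded by some $i<\mu$ because $\mu$ is regular. Since the chain is increasing, $D\subseteq K^\alpha_i$.

If $\operatorname{cf}(\alpha)>\mu$, then $D$ is the union of the $\mu$ fibers of $h$. As $|D|=\operatorname{cf}(\alpha)$ is regular, some fiber $h^{-1}(i)$ has size $\operatorname{cf}(\alpha)$. Proper initial segments of $D$ have smaller size, so this fiber is cofinal in $D$ and hence in $\alpha$. It is contained in $X\cap K^\alpha_i$.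
\end{proof}

The second case occurs only for singular $\nu$, since $\operatorname{cf}(\alpha)\le|\alpha|=\nu$.

\begin{proposition}\label{prop:thin}
Let $J$ and $A$ be as in Theorem~\ref{thm:main}. Then there is a thin sequence of $J$-positive subsets of $A$.
\end{proposition}

\begin{proof}
Let $X_\xi$ $(\xi<\kappa^+)$ be as in Lemma~\ref{lem:ad}. For $\xi<\kappa^+$ and $i<\mu$ let
\[
S^i_\xi=\{\alpha\in(A\cap W)\setminus\nu: X_\xi\cap K^\alpha_i\text{ is cofinal in }\alpha\}.
\]
Fix $\xi$. The set $C_\xi=\operatorname{acc}(X_\xi)\setminus\nu$ is a club, and Lemma~\ref{lem:capture} gives $A\cap W\cap C_\xi\subseteq\bigcup_{i<\mu}S^i_\xi$. The left side is positive by hypothesis, and $\mu\le\nu$, so by $\kappa$-completeness there is $i_\xi<\mu$ with $S^{i_\xi}_\xi\in J^+$. Since $\mu<\kappa^+$, there is $i$ with $i_\xi=i$ for $\kappa^+$ many $\xi$. Keep only these $\xi$ and reindex them by $\kappa^+$; the sets $X_\xi$ still have pairwise bounded intersections. Write $S_\xi=S^i_\xi$. These are positive subsets of $A$.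

To see that the sequence is thin, let $\beta<\kappa^+$, let $f:\beta\to\kappa$ be given by Lemma~\ref{lem:trim}, and put $g(\eta)=f(\eta)+1$. Fix $\alpha<\kappa$ and let $H=\{\eta<\beta:\alpha\in S_\eta\setminus g(\eta)\}$; we may assume $H\ne\emptyset$, so that $\alpha\in W\setminus\nu$. For $\eta\in H$ the set $X_\eta\cap K^\alpha_i$ is cofinal in $\alpha$ and $f(\eta)<\alpha$, so we can pick $x_\eta\in(X_\eta\setminus f(\eta))\cap K^\alpha_i$. The sets $X_\eta\setminus f(\eta)$ are pairwise disjoint, so $\eta\mapsto x_\eta$ is an injection of $H$ into $K^\alpha_i$. Hence $|H|\le|K^\alpha_i|<\nu$.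
\end{proof}

It matters that all entries come from one row $i$. If the row varied with $\eta$, the points $x_\eta$ would only be confined to $\alpha$, and we would get the empty bound $|H|\le\nu$.

\section{From thin to almost disjoint}\label{sec:extract}

This step uses nothing about cofinalities or clubs.

\begin{proposition}\label{prop:extract}
Let $J$ be a $\kappa$-complete ideal on $\kappa=\nu^+$ and let $\langle S_\xi:\xi<\kappa^+\rangle$ be a thin sequence of $J$-positive sets. Then there are $\kappa^+$ many $J$-positive sets with pairwise bounded intersections, each contained in some $S_\xi$.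
\end{proposition}

The failure of the greedy search in Section~\ref{sec:example} is captured by the following notion. For $a<b<\kappa^+$, call the interval $[a,b)$ \emph{absorbing} if for \emph{every} $g:[a,b)\to\kappa$ and every $\xi$ with $b\le\xi<\kappa^+$,
\begin{equation}\label{eq:absorb}
S_\xi\setminus\bigcup_{a\le\eta<b}\bigl(S_\eta\setminus g(\eta)\bigr)\in J .
\end{equation}
The quantifier over $g$ serves both cases of the proof. When absorption fails, a single $g$ witnesses the failure, and that suffices for bounded intersections. When absorption holds, we may apply it to the function given by thinness, which depends on an ordinal $\beta$ that is known only after the intervals have been chosen.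

\begin{proof}[Proof of Proposition~\ref{prop:extract}]
\emph{Case 1: there is $a<\kappa^+$ such that no interval $[a,b)$ is absorbing.} For each $b$ with $a<b<\kappa^+$ choose $g^b:[a,b)\to\kappa$ and $\xi_b\in[b,\kappa^+)$ such that
\[
T_b=S_{\xi_b}\setminus\bigcup_{a\le\eta<b}\bigl(S_\eta\setminus g^b(\eta)\bigr)\in J^+ .
\]
Since $\kappa^+$ is regular, a recursion of length $\kappa^+$ produces a set $Z\subseteq(a,\kappa^+)$ of size $\kappa^+$ such that $\xi_b<b'$ whenever $b<b'$ are in $Z$: each new element is taken above $a$ and above all ordinals $\xi_b$ for the elements $b$ chosen so far. Let $b<b'$ be in $Z$ and $\alpha\in T_b\cap T_{b'}$. Then $\alpha\in S_{\xi_b}$ and $a\le\xi_b<b'$. From $\alpha\in T_{b'}$ we get $\alpha\notin S_{\xi_b}\setminus g^{b'}(\xi_b)$, and therefore $\alpha<g^{b'}(\xi_b)$. So $T_b\cap T_{b'}$ is bounded. The sets $T_b$ $(b\in Z)$ are positive, hence cofinal, hence pairwise distinct, and $T_b\subseteq S_{\xi_b}$. This is the required family.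

\emph{Case 2: for every $a<\kappa^+$ some interval $[a,b)$ is absorbing.} We show that this contradicts thinness. By recursion on $j<\nu$ choose absorbing intervals $[a_j,b_j)$ with $a_j=\sup_{l<j}b_l$. They are pairwise disjoint, and $\beta=\sup_{j<\nu}b_j<\kappa^+$. Let $g:\beta\to\kappa$ witness thinness at $\beta$, and put
\[
U_j=\bigcup_{a_j\le\eta<b_j}\bigl(S_\eta\setminus g(\eta)\bigr)\qquad(j<\nu).
\]
Apply \eqref{eq:absorb} to the restriction of $g$ to $[a_j,b_j)$ and to $\xi=\beta\ge b_j$. This gives $S_\beta\setminus U_j\in J$ for every $j<\nu$. By $\kappa$-completeness the union of these $\nu$ sets is in $J$, so it does not cover the positive set $S_\beta$. Thus there is $\alpha\in S_\beta\cap\bigcap_{j<\nu}U_j$. For each $j<\nu$ pick $\eta_j\in[a_j,b_j)$ with $\alpha\in S_{\eta_j}\setminus g(\eta_j)$. The ordinals $\eta_j<\beta$ are distinct because the intervals are disjoint. So $\alpha$ lies in $\nu$ many of the trimmed sets, contrary to the choice of $g$.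
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Proposition~\ref{prop:thin} gives a thin sequence of positive subsets of $A$. The sets that Proposition~\ref{prop:extract} extracts from it are subsets of $A$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:problem}]
Let $J\supseteq NS_\kappa\vert E^\kappa_\theta$ be $\kappa$-complete, let $A\in J^+$, and let $C$ be a club. The set $\kappa\setminus(E^\kappa_\theta\cap C)$ meets $E^\kappa_\theta$ in the nonstationary set $E^\kappa_\theta\setminus C$, so it belongs to $J$. Hence $A\cap E^\kappa_\theta\cap C\in J^+$. Since $\theta\ne\operatorname{cf}(\nu)$, we have $E^\kappa_\theta\subseteq W$, and so $A\cap W\cap C\in J^+$. Theorem~\ref{thm:main} gives the second statement, and the case $A=\kappa$ gives the first.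
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:conc}]
Suppose $W\in J^+$. For every club $C$ we have $\kappa\setminus C\in NS_\kappa\subseteq J$, so $W\cap C\in J^+$. Theorem~\ref{thm:main} with $A=\kappa$ shows that $J$ is not $I_\kappa$-$\kappa^+$-saturated.
\end{proof}

\section{The role of the hypotheses}\label{sec:hyp}

That $\kappa$ is the successor of $\nu$ enters twice, and the two uses must match. It gives the chains \eqref{eq:K} of sets of size less than $\nu$, and it makes $J$ closed under unions of $\nu$ sets, which is the number of intervals needed to exceed $|K^\alpha_i|$. Clubs enter only in Proposition~\ref{prop:thin}, through the sets $\operatorname{acc}(X_\xi)\setminus\nu$.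

\begin{remark}[Completeness]\label{rem:complete}
Completeness makes positive sets cofinal, selects a positive entry in each column, and produces the point $\alpha$ in Case~2 of Proposition~\ref{prop:extract}. It cannot be omitted from Corollary~\ref{cor:problem}. Let $J$ be a maximal ideal extending $NS_\kappa\vert E^\kappa_\theta$, which exists by Zorn's lemma. Then $J^+$ is an ultrafilter and $I_\kappa\subseteq J$, so any two positive sets have a positive, hence unbounded, intersection.
\end{remark}

The condition $\operatorname{cf}(\alpha)\ne\operatorname{cf}(\nu)$ is used only in Lemma~\ref{lem:capture}. If $\nu$ is regular and $\operatorname{cf}(\alpha)=\nu$, the lemma fails for every choice of the chain, because no set of size less than $\nu$ is cofinal in $\alpha$. For $\nu=\omega$ this is the only case: $W=\emptyset$, and Theorem~\ref{thm:main} is vacuous for $\kappa=\omega_1$. The failure is not an artifact of the method.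

\begin{remark}[The case $\theta=\operatorname{cf}(\nu)$]\label{rem:MM}
By Foreman, Magidor and Shelah \cite{FMS}, Martin's Maximum is consistent relative to a supercompact cardinal and implies that $NS_{\omega_1}$ is $\omega_2$-saturated, that is, there are no $\omega_2$ many stationary subsets of $\omega_1$ with pairwise nonstationary intersections. Take $\kappa=\omega_1$, $\nu=\omega$ and $\theta=\omega=\operatorname{cf}(\nu)$. The set $E^{\omega_1}_\omega=\operatorname{acc}(\omega_1)$ is a club, so $NS_{\omega_1}\vert E^{\omega_1}_\omega=NS_{\omega_1}$. Bounded sets are nonstationary, so under Martin's Maximum this ideal is $I_{\omega_1}$-$\omega_2$-saturated. Thus, assuming the consistency of a supercompact cardinal, the hypothesis $\theta\ne\operatorname{cf}(\nu)$ cannot be dropped from Corollary~\ref{cor:problem}.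
\end{remark}

\section{Cohen reals and the optimality of $\kappa^+$}\label{sec:cohen}

Let $P$ be the set of finite partial functions from $\lambda$ to $2$, ordered by reverse inclusion; this is the forcing for adding $\lambda$ Cohen reals. Two conditions are compatible exactly when their union is a function. We use the following textbook facts.
\begin{itemize}
\item $P$ has the countable chain condition (c.c.c.): every set of pairwise incompatible conditions is countable. A c.c.c.\ forcing preserves cardinals and cofinalities.
\item $2^\omega\ge\lambda$ in $V[G]$.
\item (Maximal principle.) If $p\Vdash\exists x\,\varphi(x)$, then there is a name $\dot x$ with $p\Vdash\varphi(\dot x)$.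
\item ($\Delta$-system lemma.) Let $\sigma<\tau$ be infinite cardinals with $\tau$ regular and $\rho^{<\sigma}<\tau$ for all $\rho<\tau$. If $|u_\xi|<\sigma$ for $\xi<\tau$, then there are $Z\subseteq\tau$ of size $\tau$ and a set $R$ with $u_\xi\cap u_\eta=R$ for all distinct $\xi,\eta\in Z$. (Repetitions among the $u_\xi$ do no harm: if one set occurs $\tau$ times, take it as $R$; otherwise there are $\tau$ distinct sets.)
\end{itemize}

The idea is that $\lambda$ may be large, but a name for a stationary subset of $\kappa$ is witnessed by $\kappa$ conditions, and there are only $2^\kappa=\kappa^+$ patterns for such witnesses. Among $\kappa^{++}$ names, two will have the same pattern, and their witnesses can be merged. To draw a conclusion from merged witnesses we translate stationarity in the extension into a statement about the ground model.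

\begin{lemma}\label{lem:possible}
Let $P$ be c.c.c., let $p\in P$, let $p\Vdash\dot S\subseteq\kappa$, and let
\[
T=\{\alpha<\kappa:\text{some }q\le p\text{ forces }\alpha\in\dot S\}.
\]
Then $p$ forces that $\dot S$ is nonstationary if and only if $T$ is nonstationary in $V$.
\end{lemma}

\begin{proof}
Suppose that $C\in V$ is a club disjoint from $T$. For $\alpha\in C$ no extension of $p$ forces $\alpha\in\dot S$, so $p\Vdash\alpha\notin\dot S$. The set $C$ remains closed and unbounded in the extension, so $p$ forces that $\dot S$ is nonstationary.

Conversely, suppose that $p$ forces $\dot S$ to be nonstationary. By the maximal principle there is a name $\dot C$ such that $p$ forces that $\dot C$ is a club disjoint from $\dot S$. Let $C=\{\alpha<\kappa:p\Vdash\alpha\in\dot C\}$. If $\alpha\in C\cap T$, then some $q\le p$ forces $\alpha\in\dot C\cap\dot S$, which is impossible; so $C\cap T=\emptyset$. It remains to see that $C$ is a club. If $\alpha\in\operatorname{acc}(C)$, then $p$ forces $\alpha\in\operatorname{acc}(\dot C)\subseteq\dot C$, so $C$ is closed. For $\gamma<\kappa$ consider the ordinals $\delta$ such that some $q\le p$ forces $\delta=\min(\dot C\setminus(\gamma+1))$.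 Conditions that force different values are incompatible, so there are countably many such $\delta$. Let $F(\gamma)<\kappa$ be their supremum. Then $F(\gamma)>\gamma$, and $p$ forces that $\dot C$ meets the interval $(\gamma,F(\gamma)]$. Given $\gamma_0<\kappa$, let $\gamma_{n+1}=F(\gamma_n)$ and $\alpha=\sup_n\gamma_n<\kappa$. Then $p$ forces $\alpha\in\operatorname{acc}(\dot C)$, so $\alpha\in C$ and $\alpha>\gamma_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cohen}]
Since cardinals and cofinalities are preserved, $\kappa=\nu^+$ in $V[G]$, the cardinal $\kappa^{++}$ is the same in both models, and $2^\kappa\ge2^\omega\ge\lambda\ge\kappa^{++}$ in $V[G]$.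

Suppose that $V[G]$ contains $\kappa^{++}$ stationary sets with pairwise nonstationary intersections. Then there are $p\in P$ and names $\dot S_\xi$ $(\xi<\kappa^{++})$ such that $p$ forces each $\dot S_\xi$ to be a stationary subset of $\kappa$ and forces $\dot S_\xi\cap\dot S_\eta$ to be nonstationary for $\xi\ne\eta$. We work in $V$. Let $T_\xi$ be the set of $\alpha<\kappa$ such that some $q\le p$ forces $\alpha\in\dot S_\xi$, and let $T_{\xi\eta}$ be the corresponding set for $\dot S_\xi\cap\dot S_\eta$. By Lemma~\ref{lem:possible}, each $T_\xi$ is stationary and each $T_{\xi\eta}$ with $\xi\ne\eta$ is nonstationary. We reach a contradiction by finding $\xi\ne\eta$ with $T_\xi\subseteq T_{\xi\eta}$.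

For $\alpha\in T_\xi$ choose $p^\xi_\alpha\le p$ forcing $\alpha\in\dot S_\xi$, and let $u_\xi=\bigcup_{\alpha\in T_\xi}\operatorname{dom}(p^\xi_\alpha)$, a subset of $\lambda$ of size at most $\kappa$. The conditions $p^\xi_\alpha$ and $p^\eta_\alpha$ can disagree only on $u_\xi\cap u_\eta$, so we first make this set independent of the pair. From $2^\kappa=\kappa^+$ we get $(\kappa^+)^\kappa=(2^\kappa)^\kappa=2^\kappa<\kappa^{++}$. So the $\Delta$-system lemma applies with $\sigma=\kappa^+$ and $\tau=\kappa^{++}$, and gives $Z\subseteq\kappa^{++}$ of size $\kappa^{++}$ and $R$ with $u_\xi\cap u_\eta=R$ for distinct $\xi,\eta\in Z$.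

Next we count the patterns on $R$. Since $|R|\le\kappa$, there are at most $\kappa$ finite partial functions from $R$ to $2$. Hence the pair
\[
\bigl(T_\xi,\ \langle p^\xi_\alpha\restriction R:\alpha\in T_\xi\rangle\bigr)
\]
takes at most $2^\kappa\cdot\kappa^\kappa=2^\kappa=\kappa^+$ values. So there are $\xi\ne\eta$ in $Z$ with $T_\xi=T_\eta$ and $p^\xi_\alpha\restriction R=p^\eta_\alpha\restriction R$ for all $\alpha\in T_\xi$.

Let $\alpha\in T_\xi$. The domains of $p^\xi_\alpha$ and $p^\eta_\alpha$ intersect inside $u_\xi\cap u_\eta=R$, where the two conditions agree. So $q_\alpha=p^\xi_\alpha\cup p^\eta_\alpha$ is a condition, $q_\alpha\le p$, and $q_\alpha$ forces $\alpha\in\dot S_\xi\cap\dot S_\eta$. Thus $\alpha\in T_{\xi\eta}$. This is the desired contradiction, and the statement about stationary sets is proved.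

Now work in $V[G]$, let $\theta<\kappa$ be regular, and suppose that there are $\kappa^{++}$ many $(NS_\kappa\vert E^\kappa_\theta)$-positive sets with pairwise bounded intersections. Their intersections with $E^\kappa_\theta$ are stationary and have pairwise bounded, hence nonstationary, intersections. They are pairwise distinct because stationary sets are cofinal. This contradicts what we just proved, so $NS_\kappa\vert E^\kappa_\theta$ is $I_\kappa$-$\kappa^{++}$-saturated. As $2^\kappa\ge\kappa^{++}$, it is also $I_\kappa$-$2^\kappa$-saturated.

Finally, take $\kappa=\omega_2$ and $\theta=\omega$ over a ground model of $2^{\omega_2}=\omega_3$. In $V[G]$ we have $\theta\ne\omega_1=\operatorname{cf}(\nu)$, so the ideal $NS_{\omega_2}\vert E^{\omega_2}_\omega$ satisfies the hypotheses of Corollary~\ref{cor:problem}, and it is both $I_\kappa$-$\kappa^{++}$-saturated and $I_\kappa$-$2^\kappa$-saturated.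
\end{proof}

The hypothesis $2^\kappa=\kappa^+$ was used for the $\Delta$-system and for the count of patterns. Its effect is to exclude large families in the ground model. If $V$ had $\kappa^{++}$ stationary sets with pairwise nonstationary intersections, they would keep these properties in $V[G]$, by Lemma~\ref{lem:possible} applied to canonical names of ground model sets, for which $T$ is the set itself. There is no conflict with the theorem of Shelah quoted in Section~\ref{sec:intro}, since $2^\nu\ge2^\omega\ge\kappa^{++}>\kappa$ in $V[G]$.

\begin{thebibliography}{9}

\bibitem{FMS}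
Foreman, Magidor and Shelah, \emph{Martin's Maximum, saturated ideals and non-regular ultrafilters I}, Ann. of Math. 127 (1988).

\bibitem{Matet}
Pierre Matet, \emph{Towers and clubs}, arXiv:1908.05336 (2019).

\end{thebibliography}
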